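# Absolute dilations of Fourier multipliers and Herz–Schur multipliers

## 1. Finite groups: replacing a family of unitaries by a single one

Let $G$ be a discrete group and $u:G\to\mathbb C$ a positive definite function with $u(e)=1$. It acts on operators in two ways. Let $\lambda$ be the left regular representation, $\lambda(t)\delta_h=\delta_{th}$ on $\ell^2(G)$, and let $VN(G)$ be the von Neumann algebra generated by the $\lambda(t)$, with its normalized trace $\tau_G(x)=\langle x\delta_e,\delta_e\rangle$. The Fourier multiplier is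
$$M_u:VN(G)\to VN(G),\qquad M_u(\lambda(t))=u(t)\lambda(t).$$
With $\phi_u(s,t)=u(st^{-1})$, the Herz–Schur multiplier is
$$T_{\phi_u}:B(\ell^2(G))\to B(\ell^2(G)),\qquad T_{\phi_u}(E_{s,t})=u(st^{-1})E_{s,t}.$$
Here $B(\ell^2(G))$ carries its usual trace. Since $\lambda(t)=\sum_hE_{th,h}$, the map $M_u$ is the restriction of $T_{\phi_u}$ to $VN(G)$. Both maps are normal, unital, completely positive and trace preserving (checked in Section 2).

Nsf means normal, semifinite, faithful.

**Definition.** Let $\mathcal M$ be a von Neumann algebra with an nsf trace $\tau_{\mathcal M}$. A map $T:\mathcal M\to\mathcal M$ is *absolutely dilatable* if there are a von Neumann algebra $M$ with an nsf trace $\tau_M$, a unital normal trace preserving $*$-homomorphism $J:\mathcal M\to M$ and a trace preserving $*$-automorphism $U:M\to M$ such that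
$$T^k=\mathbb E_JU^kJ\qquad\text{for all }k\ge0.\tag{1}$$
Here $\mathbb E_J:M\to\mathcal M$ is the conditional expectation associated with $J$, characterized by
$$\tau_M(yJ(x))=\tau_{\mathcal M}(\mathbb E_J(y)x)\qquad(y\in M,\ x\in\mathcal M\text{ of finite trace norm}).\tag{2}$$

For instance, if $u$ is a character (a homomorphism into the unit circle), then $T_{\phi_u}$ is conjugation by the diagonal unitary with entries $u(s)$, because $u(st^{-1})=u(s)\overline{u(t)}$. It is a trace preserving automorphism, and so is its restriction $M_u$. Both maps dilate themselves, with $J=\mathrm{id}$.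

Le Merdy and Zadeh, "Absolute dilation of Fourier multipliers" (arXiv:2502.18011, 2025), is the source of the problem treated here. It is known that for amenable $G$, the map $M_u$ is absolutely dilatable if and only if $T_{\phi_u}$ is. Is this true for every discrete group $G$ and every unital positive definite $u$?

A *normalized tracial algebra* $(N,\tau)$ is a von Neumann algebra with a faithful normal tracial state. We write $\|a\|_2^2=\tau(aa^*)$ and $\mathcal U(N)$ for the unitary group. Section 2 proves two criteria, which turn dilations into unitaries: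

- $T_{\phi_u}$ is absolutely dilatable if and only if there are a normalized tracial $(N,\tau)$ and unitaries $d_s\in N$ $(s\in G)$ with
$$u(st^{-1})=\tau(d_sd_t^*)\qquad(s,t\in G);\tag{3}$$
- $M_u$ is absolutely dilatable if and only if there are a normalized tracial $(N,\tau)$, a homomorphism $\pi:G\to\mathcal U(N)$ and one unitary $z\in N$ with
$$u(g)=\tau\big(z\,\pi(g)z^*\pi(g)^*\big)\qquad(g\in G).\tag{4}$$

Given (4), put $d_s=\pi(s)^*z\pi(s)$. Then $\tau(d_sd_t^*)=\tau\big(z\pi(st^{-1})z^*\pi(st^{-1})^*\big)=u(st^{-1})$, which is (3). So "$M_u\Rightarrow T_{\phi_u}$" holds for every group. The question is whether a family $(d_s)$ as in (3) can be replaced by one whose members are conjugates of a single unitary under a representation of $G$.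

Two cases by hand. For $u=\delta_e$ let $N=VN(\mathbb Z*G)$, let $a$ generate $\mathbb Z$, and put $z=\lambda(a)$, $\pi(g)=\lambda(g)$. The right side of (4) is $\tau(\lambda(aga^{-1}g^{-1}))$, which is $1$ for $g=e$ and $0$ otherwise, because $aga^{-1}g^{-1}$ is a reduced nonempty word for $g\neq e$. For $G=\mathbb Z/2=\{0,1\}$, positive definiteness says that $u(1)$ is real with $|u(1)|\le1$. Write $u(1)=\cos2\alpha$. In $M_2(\mathbb C)$ with normalized trace let $z=\mathrm{diag}(e^{\mathrm i\alpha},e^{-\mathrm i\alpha})$ and let $\pi(1)$ be the flip of the two basis vectors. Then $z\pi(1)z^*\pi(1)^*=\mathrm{diag}(e^{2\mathrm i\alpha},e^{-2\mathrm i\alpha})$ has normalized trace $\cos2\alpha$. So $M_u$ is absolutely dilatable in both cases.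

**Proposition 1 (finite groups).** If $G$ is finite, then $M_u$ is absolutely dilatable if and only if $T_{\phi_u}$ is.

*Proof.* One direction was shown above. For the other, let $d_s\in(N,\tau)$ satisfy (3). In the algebra $M_G(\mathbb C)\otimes N$ of $G\times G$ matrices over $N$, with the normalized trace $\tau'=|G|^{-1}\,\mathrm{Tr}\otimes\tau$, put
$$z=\sum_kE_{k,k}\otimes d_k,\qquad \pi(g)=\sum_kE_{gk,k}\otimes1 .$$
Then $\pi(g)z^*\pi(g)^*=\sum_kE_{gk,gk}\otimes d_k^*=\sum_kE_{k,k}\otimes d_{g^{-1}k}^*$. Therefore
$$\tau'(z\pi(g)z^*\pi(g)^*)=\frac1{|G|}\sum_k\tau(d_kd_{g^{-1}k}^*)=\frac1{|G|}\sum_ku(kk^{-1}g)=u(g).\qquad\square$$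

The proof averages over the group, and Section 3 does the same with an invariant mean when $G$ is amenable. What changes when there is no mean at all?

## 2. Two criteria in terms of unitaries

We prove (3) and (4) in slightly greater generality: several functions on one group are treated at once. The counterexample will first be built with several functions, and only at the end reduced to one.

**Schur multipliers.** Let $X$ be a nonempty set and $C:X\times X\to\mathbb C$ a positive definite kernel with $C(x,x)=1$. By the Kolmogorov decomposition there are vectors $w_x$ in a Hilbert space $H$ with $C(x,y)=\langle w_y,w_x\rangle$. They are unit vectors, so $V\delta_x=\delta_x\otimes w_x$ defines an isometry $V:\ell^2(X)\to\ell^2(X)\otimes H$. The map $T_C(a)=V^*(a\otimes1)V$ is normal, unital and completely positive, and $T_C(E_{x,y})=C(x,y)E_{x,y}$. It keeps the diagonal entries, so it preserves the trace.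

**Definition.** Let $I$ be a finite nonempty set, whose elements we call *types*, and $X=G\times I$. An *invariant kernel* is a positive definite $C:X\times X\to\mathbb C$ with $C(x,x)=1$ and $C((gk,i),(hk,j))=C((g,i),(h,j))$ for all $g,h,k\in G$ and $i,j\in I$. We write $C((g,i),(h,j))=c_{ij}(gh^{-1})$.

Example: if $u$ is a unital positive definite function on a group containing $G$ and elements $a_i$ $(i\in I)$, then $C((g,i),(h,j))=u(a_igh^{-1}a_j^{-1})$ is an invariant kernel. Indeed, it is the kernel $u(st^{-1})$ evaluated at $s=a_ig$, $t=a_jh$.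

Inside $B(\ell^2(I)\otimes\ell^2(G))$ we have $E_{ij}\otimes\lambda(g)=\sum_hE_{(gh,i),(h,j)}$, and hence $T_C(E_{ij}\otimes\lambda(g))=c_{ij}(g)\,E_{ij}\otimes\lambda(g)$. By normality $T_C$ maps $M_I(\mathbb C)\otimes VN(G)$ into itself. Let $M_C$ be its restriction there. It preserves $\mathrm{Tr}\otimes\tau_G$, because $(\mathrm{Tr}\otimes\tau_G)(E_{ij}\otimes\lambda(g))$ is nonzero only for $i=j$, $g=e$, and $c_{ii}(e)=1$. For $|I|=1$ and $C(s,t)=u(st^{-1})$ we recover $T_C=T_{\phi_u}$ and $M_C=M_u$.

**Textbook facts.** For a normalized tracial $(N,\tau)$ let $\mathcal P=\overline\bigotimes_{\mathbb Z}(N,\tau)$ be the infinite tensor product with its product trace $\tau_{\mathcal P}$. For $a\in N$ let $a^{(n)}$ be $a$ in position $n$. Different positions commute, and $\tau_{\mathcal P}$ is multiplicative over different positions. The shift $S(a^{(n)})=a^{(n+1)}$ is a trace preserving automorphism. If $G$ acts on a finite tracial algebra $(P,\tau_P)$ by trace preserving automorphisms $\beta_g$, the crossed product $P\rtimes_\beta G$ is generated by $P$ and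 unitaries $\lambda(g)$ with $\lambda(g)a\lambda(g)^*=\beta_g(a)$. It has a faithful normal finite trace with $a\lambda(g)\mapsto\tau_P(a)$ for $g=e$ and $a\lambda(g)\mapsto0$ for $g\ne e$. A trace preserving automorphism of $P$ commuting with $\beta$ extends to $P\rtimes_\beta G$, fixing each $\lambda(g)$ and preserving the trace. For $P=\mathbb C$ the crossed product is $VN(G)$.

**Proposition 2.** Let $C$ be a positive definite kernel on $X$ with $C(x,x)=1$. Then $T_C$ is absolutely dilatable if and only if there are a normalized tracial $(N,\tau)$ and unitaries $d_x\in N$ with $C(x,y)=\tau(d_xd_y^*)$ for all $x,y\in X$.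

*Proof.* **From unitaries to a dilation.** The aim is an automorphism that multiplies the coefficient at $E_{x,y}$ by a fresh independent copy of $d_xd_y^*$ at each application. Let $M=B(\ell^2(X))\bar\otimes\mathcal P$ with trace $\mathrm{Tr}\otimes\tau_{\mathcal P}$ and $J(a)=a\otimes1$. Then $\mathbb E_J=\mathrm{id}\otimes\tau_{\mathcal P}$. Let $\Delta=\sum_xE_{x,x}\otimes d_x^{(0)}$, a unitary, and $U=\mathrm{Ad}(\Delta)\circ(\mathrm{id}\otimes S)$, so that
$$U(E_{x,y}\otimes a)=E_{x,y}\otimes d_x^{(0)}S(a)d_y^{(0)*}.$$
Put $b=d_xd_y^*$. We claim $U^kJ(E_{x,y})=E_{x,y}\otimes b^{(0)}b^{(1)}\cdots b^{(k-1)}$. This holds for $k=0$. Applying $U$ to the formula for $k$ gives the second factor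
$$d_x^{(0)}\,b^{(1)}\cdots b^{(k)}\,d_y^{(0)*}=b^{(0)}b^{(1)}\cdots b^{(k)},$$
because different positions commute. Hence $\mathbb E_JU^kJ(E_{x,y})=\tau(b)^kE_{x,y}=C(x,y)^kE_{x,y}=T_C^k(E_{x,y})$. Both sides are normal and matrix units span a $w^*$-dense subspace, so (1) holds.

**From a dilation to unitaries.** The aim is to compare the matrix units $J(E_{x,y})$ with their images under $U$. Let $(M,J,U)$ be a dilation and $e_{xy}=J(E_{x,y})$. The projections $U(e_{xx})$ and $e_{xx}$ have trace $1$, and by (2) and (1) with $k=1$,
$$\tau_M(U(e_{xx})e_{xx})=\mathrm{Tr}(T_C(E_{x,x})E_{x,x})=1 .$$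
So $\tau_M\big((U(e_{xx})-e_{xx})^2\big)=1+1-2=0$, and $U(e_{xx})=e_{xx}$ since $\tau_M$ is faithful.

Fix $o\in X$. Let $N=e_{oo}Me_{oo}$ with $\tau=\tau_M|_N$, which is a normalized trace, and let $d_x=e_{ox}U(e_{xo})$. Since $U(e_{xo})=U(e_{xo})U(e_{oo})=U(e_{xo})e_{oo}$, we have $d_x\in N$. Moreover
$$d_x^*d_x=U(e_{ox})e_{xx}U(e_{xo})=U(e_{ox}e_{xx}e_{xo})=e_{oo},\qquad d_xd_x^*=e_{ox}U(e_{xx})e_{xo}=e_{oo},$$
so $d_x$ is a unitary of $N$. Finally
$$\tau(d_xd_y^*)=\tau_M(e_{ox}U(e_{xy})e_{yo})=\tau_M(U(e_{xy})e_{yx})=\mathrm{Tr}(T_C(E_{x,y})E_{y,x})=C(x,y).\qquad\square$$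

**Proposition 3.** Let $C$ be an invariant kernel on $G\times I$. Then $M_C$ is absolutely dilatable if and only if there are a normalized tracial $(N,\tau)$, a homomorphism $\pi:G\to\mathcal U(N)$ and unitaries $z_i\in N$ $(i\in I)$ with
$$c_{ij}(g)=\tau\big(z_i\,\pi(g)z_j^*\pi(g)^*\big)\qquad(g\in G,\ i,j\in I).\tag{5}$$
In that case the unitaries $d_{(g,i)}=\pi(g)^*z_i\pi(g)$ satisfy
$$\tau(d_xd_y^*)=C(x,y),\qquad d_{(gk,i)}=\pi(k)^*d_{(g,i)}\pi(k).\tag{6}$$

*Proof.* **The identities (6).** By the trace property, $\tau(d_{(g,i)}d_{(h,j)}^*)=\tau\big(z_i\pi(gh^{-1})z_j^*\pi(gh^{-1})^*\big)=c_{ij}(gh^{-1})$. The second identity is immediate.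

**From a dilation to (5).** The aim is to make $U$ inner and then read (5) off matrix units. Let $(M,J,U)$ be a dilation. Then $\tau_M(1)=|I|<\infty$. In $\tilde M=M\rtimes_U\mathbb Z$, with its canonical finite faithful normal trace $\tilde\tau$ extending $\tau_M$ (a trace because $U$ preserves $\tau_M$), there is a unitary $z$ with $U(y)=zyz^*$ for $y\in M$.

As in Proposition 2, $U(J(E_{ii}\otimes1))$ and $J(E_{ii}\otimes1)$ are projections of trace $1$, and the trace of their product is $(\mathrm{Tr}\otimes\tau_G)(M_C(E_{ii}\otimes1)(E_{ii}\otimes1))=1$. So they coincide.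

The matrix units $J(E_{ij}\otimes1)$ give $\tilde M=M_I(\mathbb C)\otimes N$, where $N$ is their relative commutant, and $\tilde\tau=\mathrm{Tr}\otimes\tau$ with $\tau$ a faithful normal tracial state on $N$. Since $J(1\otimes\lambda(g))$ commutes with these matrix units, $J(E_{ij}\otimes\lambda(g))=E_{ij}\otimes\pi(g)$ for a homomorphism $\pi:G\to\mathcal U(N)$. Since $U$ fixes $J(E_{ii}\otimes1)=E_{ii}\otimes1$, the unitary $z$ commutes with every $E_{ii}\otimes1$, so $z=\sum_iE_{ii}\otimes z_i$ with $z_i$ unitary. Using (2) and (1) with $k=1$,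
$$c_{ij}(g)=(\mathrm{Tr}\otimes\tau_G)\big(M_C(E_{ij}\otimes\lambda(g))(E_{ij}\otimes\lambda(g))^*\big)=\tilde\tau\big(z(E_{ij}\otimes\pi(g))z^*(E_{ij}\otimes\pi(g))^*\big).$$
The operator in the last trace is $E_{ii}\otimes z_i\pi(g)z_j^*\pi(g)^*$, so (5) follows.

**From (5) to a dilation.** The construction is that of Proposition 2, with $\lambda(g)$ carried along. The action $\beta_g=\bigotimes_{\mathbb Z}\mathrm{Ad}\,\pi(g)$ of $G$ on $\mathcal P=\overline\bigotimes_{\mathbb Z}(N,\tau)$ is trace preserving. Let $M=M_I(\mathbb C)\otimes(\mathcal P\rtimes_\beta G)$ with its canonical trace and $J(E_{ij}\otimes\lambda(g))=E_{ij}\otimes\lambda(g)$. Then $\mathbb E_J(E_{ij}\otimes a\lambda(g))=\tau_{\mathcal P}(a)E_{ij}\otimes\lambda(g)$ for $a\in\mathcal P$. The shift commutes with $\beta$, so it extends to a trace preserving automorphism $S$ of $\mathcal P\rtimes_\beta G$ fixing each $\lambda(g)$. Put $\Delta=\sum_iE_{ii}\otimes z_i^{(0)}$, $U=\mathrm{Ad}(\Delta)\circ(\mathrm{id}\otimes S)$ and $b=z_i\pi(g)z_j^*\pi(g)^*$. We claim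
$$U^kJ(E_{ij}\otimes\lambda(g))=E_{ij}\otimes b^{(0)}\cdots b^{(k-1)}\lambda(g).$$
For $k=0$ this is clear. Note that $\lambda(g)z_j^{(0)*}=\beta_g(z_j^{(0)*})\lambda(g)=(\pi(g)z_j^*\pi(g)^*)^{(0)}\lambda(g)$. Applying $U$ to the formula for $k$ gives the second factor
$$z_i^{(0)}b^{(1)}\cdots b^{(k)}\lambda(g)z_j^{(0)*}=z_i^{(0)}\big(\pi(g)z_j^*\pi(g)^*\big)^{(0)}b^{(1)}\cdots b^{(k)}\lambda(g)=b^{(0)}b^{(1)}\cdots b^{(k)}\lambda(g).$$
So $\mathbb E_JU^kJ(E_{ij}\otimes\lambda(g))=\tau(b)^kE_{ij}\otimes\lambda(g)=c_{ij}(g)^kE_{ij}\otimes\lambda(g)$, and normality gives (1). $\square$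

**Corollary 4.** For every invariant kernel $C$, if $M_C$ is absolutely dilatable, then so is $T_C$.

*Proof.* Combine (6) with Proposition 2. $\square$

## 3. Amenable groups: an invariant mean on traces of a free group

For infinite $G$ the matrices of Proposition 1 no longer have a finite trace. We therefore average the joint moments of the $d_x$ instead of the $d_x$ themselves. Let $F_X$ be the free group on $X=G\times I$. Unitaries $d_x\in(N,\tau)$ define a homomorphism $w\mapsto w(d)$ from $F_X$ to $\mathcal U(N)$ and the function $\omega(w)=\tau(w(d))$. This $\omega$ is a normalized ($\omega(e)=1$) positive definite class function. If $\tau(d_xd_y^*)=C(x,y)$, then $\omega$ belongs to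
$$\mathcal K_C=\{\omega\text{ normalized positive definite class function on }F_X:\ \omega(xy^{-1})=C(x,y)\text{ for }x,y\in X\}.\tag{7}$$
The group $G$ acts on $F_X$ by the automorphisms $\theta_k(g,i)=(gk^{-1},i)$, and $\theta_k\theta_l=\theta_{kl}$.

**Lemma 5.** Let $C$ be an invariant kernel on $G\times I$. Then $M_C$ is absolutely dilatable if and only if $\mathcal K_C$ contains an $\bar\omega$ with $\bar\omega\circ\theta_k=\bar\omega$ for all $k\in G$.

*Proof.* Suppose $M_C$ is absolutely dilatable, and take $d_x$ and $\pi$ as in (6). Then $\bar\omega(w)=\tau(w(d))$ is in $\mathcal K_C$. Replacing each $d_{(g,i)}$ by $d_{(gk^{-1},i)}=\pi(k)d_{(g,i)}\pi(k)^*$ conjugates $w(d)$ by $\pi(k)$, so $\bar\omega(\theta_k(w))=\bar\omega(w)$.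

Conversely, let $\bar\omega\in\mathcal K_C$ be invariant. Extend it by $0$ to $F_X\rtimes_\theta G$. The extension is positive definite. Indeed, for $a,b$ in this group, $ab^{-1}\in F_X$ if and only if $F_Xa=F_Xb$, so a sum $\sum_{a,b}\alpha_a\overline{\alpha_b}\,\bar\omega(ab^{-1})$ splits over cosets, and on one coset, with $a=hr$ and $b=h'r$, we have $ab^{-1}=hh'^{-1}$. The extension is a class function, because $F_X$ is normal and $\bar\omega$ is invariant under conjugation by $F_X$ and under $\theta$.

Let $\hat N$ be the von Neumann algebra generated by the GNS representation $w\mapsto\hat w$, with cyclic vector $\xi$ and $\hat\tau(a)=\langle a\xi,\xi\rangle$. On linear combinations of the $\hat w$ this state is tracial because the function is a class function, and by normality it is tracial on $\hat N$. It is faithful: if $\hat\tau(a^*a)=0$, then $\|a\hat w\xi\|^2=\hat\tau(\hat w^*a^*a\hat w)=\hat\tau(a^*a)=0$ for all $w$, and the vectors $\hat w\xi$ span a dense subspace, so $a=0$.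

Let $\pi(g)$ and $z_i$ be the images of $g\in G$ and of the generator $(e,i)$. Then $\pi(g)z_j\pi(g)^*$ is the image of $\theta_g(e,j)=(g^{-1},j)$, and
$$\hat\tau\big(z_i\pi(g)z_j^*\pi(g)^*\big)=\bar\omega\big((e,i)(g^{-1},j)^{-1}\big)=C((e,i),(g^{-1},j))=c_{ij}(g).$$
By Proposition 3, $M_C$ is absolutely dilatable. $\square$

**Proposition 6.** Let $G$ be amenable and $C$ an invariant kernel on $G\times I$. Then $M_C$ is absolutely dilatable if and only if $T_C$ is.

*Proof.* One direction is Corollary 4. For the other, let $T_C$ be absolutely dilatable. By Proposition 2 there are $d_x$ with $\tau(d_xd_y^*)=C(x,y)$. Let $\omega(w)=\tau(w(d))$, let $m$ be a right invariant mean on $G$ and put $\bar\omega(w)=m_k\big(\omega(\theta_k(w))\big)$. Each $\omega\circ\theta_k$ is a normalized positive definite class function. These properties are preserved by a mean, so $\bar\omega$ is one too. Right invariance of $m$ gives $\bar\omega(\theta_l(w))=m_k(\omega(\theta_{kl}(w)))=\bar\omega(w)$. For $x=(g,i)$, $y=(h,j)$ the invariance of $C$ gives $\omega(\theta_k(xy^{-1}))=C((gk^{-1},i),(hk^{-1},j))=C(x,y)$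 for every $k$, so $\bar\omega(xy^{-1})=C(x,y)$. Lemma 5 applies. $\square$

For $|I|=1$ this is the known equivalence for amenable groups.

## 4. Non-amenable groups: traces without a fixed point

Try the same proof for a general $G$. Everything goes through up to one point: $\mathcal K_C$ is a nonempty convex set, compact for pointwise convergence, and $G$ acts on it by $\omega\mapsto\omega\circ\theta_k$ (the invariance of $C$ keeps the values on $xy^{-1}$). The proof needs a fixed point of this action. The mean supplied it, and without a mean nothing does. A counterexample must therefore be a kernel $C$ for which every $\omega\in\mathcal K_C$ is non-invariant, although the prescribed values are invariant. Such kernels exist over every non-amenable group.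

**Theorem 7.** (a) For every discrete group $G$ and every unital positive definite $u$: if $M_u$ is absolutely dilatable, so is $T_{\phi_u}$. (b) If $G$ contains a non-abelian free group, there is a unital positive definite $u$ on $G$ such that $T_{\phi_u}$ is absolutely dilatable (even $u(st^{-1})=\mathbb E[D_s\overline{D_t}]$ with unimodular random variables $D_s$) but $M_u$ is not.

**Theorem 8.** For a discrete group $G$ the following are equivalent: (1) $G$ is amenable; (2) for every finite nonempty $I$ and every invariant kernel $C$ on $G\times I$, $M_C$ is absolutely dilatable if and only if $T_C$ is. (The implication from $M_C$ to $T_C$ always holds.)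

**Theorem 9.** Let $K$ be a non-amenable discrete group. There are a finite set $I$, a probability space $\Omega$ and unimodular measurable functions $f_x$ $(x\in K\times I)$ on $\Omega$ such that $C(x,y)=\mathbb E[f_x\overline{f_y}]$ is an invariant kernel, so that $T_C$ is absolutely dilatable by Proposition 2 with $N=L^\infty(\Omega)$, but $M_C$ is not absolutely dilatable.

So the answer to the question is no. Part (a) of Theorem 7 is Corollary 4 with $|I|=1$. In Theorem 8, (1)$\Rightarrow$(2) is Proposition 6 and (2)$\Rightarrow$(1) is Theorem 9. What remains is Theorem 9 (Sections 5 to 8) and the passage to one type (Section 9). The scalar case $|I|=1$ for non-amenable groups without non-abelian free subgroups is not settled here.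

## 5. Kernels that see only pairs of random variables

The plan is to let $C$ record the pairwise laws of some finite-valued random variables. These laws are to be invariant even though the joint law is not. The point of this section is that every realization of such a kernel by equivariant unitaries is rigid: it contains projections that obey all relations visible in pairs.

Let $K$ be a group, $\mathcal B$ a finite set, $R_\beta$ $(\beta\in\mathcal B)$ finite sets, and $B_{g,\beta}$ $(g\in K,\beta\in\mathcal B)$ random variables on a probability space $\Omega$, with $B_{g,\beta}$ valued in $R_\beta$. Assume that for all $g,h,k\in K$ and $\beta,\beta'\in\mathcal B$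
$$(B_{gk,\beta},B_{hk,\beta'})\text{ and }(B_{g,\beta},B_{h,\beta'})\text{ have the same law.}\tag{8}$$
Put $s_{\beta,\rho}(g)=1-2\cdot\mathbf 1[B_{g,\beta}=\rho]\in\{\pm1\}$ for $\rho\in R_\beta$, and define types and functions as follows.

- Type $o$: $f_{(g,o)}=1$.
- Type $(\beta,\rho)$: $f_{(g,(\beta,\rho))}=s_{\beta,\rho}(g)$.
- Type $(\beta,\rho)'$: $f_{(g,(\beta,\rho)')}=(1+\mathrm i\,s_{\beta,\rho}(g))/\sqrt2$.
- Type $((\beta,\rho),(\beta',\rho'))$: $f_{(g,((\beta,\rho),(\beta',\rho')))}=(s_{\beta,\rho}(g)+\mathrm i\,s_{\beta',\rho'}(g))/\sqrt2$.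

The set $I$ of types is finite.

**Lemma 10.** The $f_x$ are unimodular, and $C(x,y)=\mathbb E[f_x\overline{f_y}]$ is an invariant kernel on $K\times I$.

*Proof.* Unimodularity holds since all $s_{\beta,\rho}(g)$ are $\pm1$. So $C(x,x)=1$, and $C$ is positive definite as a Gram matrix. Each $f_{(g,i)}$ is a linear combination, with coefficients depending only on $i$, of $1$ and the $s_{\beta,\rho}(g)$. Hence $C((g,i),(h,j))$ is determined by the laws of the pairs $(B_{g,\beta},B_{h,\beta'})$, and (8) gives invariance. $\square$

**Lemma 11 (rigidity).** Suppose $M_C$ is absolutely dilatable for the kernel of Lemma 10. Then there are a normalized tracial $(N,\tau)$, a homomorphism $\pi:K\to\mathcal U(N)$ and projections $P_{g,\beta}(\rho)\in N$ with the following properties.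

1. $\sum_{\rho\in R_\beta}P_{g,\beta}(\rho)=1$; so $(P_{g,\beta}(\rho))_\rho$ is a projection valued measure (PVM).
2. For fixed $g$, all $P_{g,\beta}(\rho)$ commute.
3. $\tau(P_{g,\beta}(\rho)P_{h,\beta'}(\rho'))=\Pr[B_{g,\beta}=\rho,B_{h,\beta'}=\rho']$ and $\tau(P_{g,\beta}(\rho))=\Pr[B_{g,\beta}=\rho]$.
4. $P_{gk,\beta}(\rho)=\pi(k)^*P_{g,\beta}(\rho)\pi(k)$.
5. Write $P^\varphi_{g,\beta}(c)=\sum_{\varphi(\rho)=c}P_{g,\beta}(\rho)$ for a function $\varphi$ on $R_\beta$. If $\varphi(B_{g,\beta})=\varphi'(B_{h,\beta'})$ a.s., then $P^\varphi_{g,\beta}(c)=P^{\varphi'}_{h,\beta'}(c)$ for all $c$. If $\varphi(B_{g,\beta})\in Z_0$ a.s., then $P^\varphi_{g,\beta}(c)=0$ for $c\notin Z_0$.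

*Proof.* **Removing the base point.** We first arrange that the constant function $1$ corresponds to the unit. Take $(N,\tau),\pi,z_i,d_x$ from Proposition 3. Since $\tau(d_{(g,o)}d_{(h,o)}^*)=C((g,o),(h,o))=1$, we have $\|d_{(g,o)}-d_{(h,o)}\|_2^2=2-2=0$. So all $d_{(g,o)}=\pi(g)^*z_o\pi(g)$ equal $z_o$, that is, $z_o$ commutes with $\pi(K)$. Put $W_x=d_xz_o^*$. These are unitaries with $W_{(g,o)}=1$ and
$$\tau(W_xW_y^*)=\tau(d_xd_y^*)=\mathbb E[f_x\overline{f_y}],\qquad W_{(gk,i)}=\pi(k)^*W_{(g,i)}\pi(k).\tag{9}$$
The Gram matrices of $(f_x)$ and $(W_x)$ agree and $\tau$ is faithful, so $f_x\mapsto W_x$ extends to a well-defined linear map $\Theta:\mathrm{span}\{f_x\}\to N$ with $\Theta(1)=1$ and $\tau(\Theta(f)\Theta(f')^*)=\mathbb E[f\overline{f'}]$.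

**Properties 1 and 2.** Here the types $(\beta,\rho)'$ and the pair types are used: each says that a certain linear combination of unitaries is again unitary. Let $W=\Theta(s_{\beta,\rho}(g))$, a unitary. Since $(1+\mathrm iW)/\sqrt2$ is unitary,
$$2=(1+\mathrm iW)(1-\mathrm iW^*)=2+\mathrm i(W-W^*),$$
so $W=W^*$. Hence $P_{g,\beta}(\rho):=\Theta(\mathbf 1[B_{g,\beta}=\rho])=(1-W)/2$ is a projection. Summing over $\rho$ gives $\Theta(1)=1$, and projections with sum $1$ are mutually orthogonal. For a second $W'=\Theta(s_{\beta',\rho'}(g))$ with the same $g$, the operator $(W+\mathrm iW')/\sqrt2$ is unitary, so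
$$2=(W+\mathrm iW')(W-\mathrm iW')=2+\mathrm i(W'W-WW'),$$
and $W,W'$ commute.

**Properties 3 and 4.** They follow from the formula for $\tau(\Theta(f)\Theta(f')^*)$ (for the single law take $f'=1$) and from the second part of (9).

**Property 5.** This turns a relation visible in a pair law into an operator identity. Write $P(c),P'(c)$ for the two families. For $c\ne c'$, property 3 gives $\tau(P(c)P'(c'))=0$. So $\|P(c)P'(c')\|_2^2=\tau(P(c)P'(c')P(c))=0$ and $P(c)P'(c')=0$. Hence $P(c)=P(c)\sum_{c'}P'(c')=P(c)P'(c)$ and $P'(c)=\sum_{c'}P(c')P'(c)=P(c)P'(c)$, so $P(c)=P'(c)$. In the second statement the projection has trace $\Pr[\varphi(B_{g,\beta})=c]=0$. $\square$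

Let $\mathcal D_g$ be the finite dimensional commutative unital $*$-algebra generated by the $P_{g,\beta}(\rho)$ with $g$ fixed, and let $\chi$ be a character of $\mathcal D_g$. For each $\beta$ exactly one $\rho_\beta\in R_\beta$ has $\chi(P_{g,\beta}(\rho_\beta))=1$. By property 5 the point $(\rho_\beta)_\beta$ satisfies all a.s. relations between two blocks at $g$: if $\varphi(B_{g,\beta})=\varphi'(B_{g,\beta'})$ a.s., then $\varphi(\rho_\beta)=\varphi'(\rho_{\beta'})$, and if $\varphi(B_{g,\beta})\in Z_0$ a.s., then $\varphi(\rho_\beta)\in Z_0$. So a character may combine relations between different pairs of blocks, although $C$ sees only two blocks at a time.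

**Remark.** Invariance of the pair laws must not come from invariance of the whole process. Suppose $K$ acts on $\Omega$ preserving the measure and $f_{(gk,i)}(\omega)=f_{(g,i)}(k\cdot\omega)$. Then $M_C$ is absolutely dilatable. In $N=L^\infty(\Omega)\rtimes K$, with $\pi(k)f\pi(k)^*=f(k^{-1}\cdot\,)$ and $z_i=f_{(e,i)}$, we have $\pi(g)z_j\pi(g)^*=f_{(g^{-1},j)}$. So $\tau(z_i\pi(g)z_j^*\pi(g)^*)=C((e,i),(g^{-1},j))=c_{ij}(g)$, and Proposition 3 applies.

## 6. A paradoxical pattern as a system of equations

We now choose what the relations are to force: a structure that cannot exist equivariantly in the presence of a finite trace.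

**Lemma 12.** Let $K$ be non-amenable. There are a finite set $T\subset K$ and a map $\psi:K\times\{1,2\}\to T$ such that $(g,r)\mapsto\psi(g,r)g$ is injective.

*Proof.* By Følner's criterion there are a finite $T_0\ni e$ in $K$ and $\varepsilon>0$ with $|T_0Y|\ge(1+\varepsilon)|Y|$ for all finite $Y\subset K$. So for some $n$ the set $T=T_0^n$ satisfies $|TY|\ge2|Y|$ for all finite $Y$. Consider the family of finite sets $Tg$, indexed by $(g,r)\in K\times\{1,2\}$. A finite subfamily in which the set $Y$ of elements $g$ occurs has at most $2|Y|$ members, and its union is $TY$, of size at least $2|Y|$. By Hall's marriage theorem (M. Hall's version for infinite families of finite sets) one can choose distinct elements $\psi(g,r)g\in Tg$. $\square$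

For the free group $K=F_2$ on $a,b$ one can write $\psi$ down, with $T=\{e,a,b\}$. Let $\psi(g,1)=e$ if the reduced word $g$ begins with $a^{-1}$, and $\psi(g,1)=a$ otherwise. Then $g\mapsto\psi(g,1)g$ fixes the words beginning with $a^{-1}$ and maps all other words bijectively onto the words beginning with $a$. Define $\psi(g,2)$ in the same way with $b$. The map $(g,r)\mapsto\psi(g,r)g$ is injective and its image is $F_2\setminus\{e\}$.

Put $S=\{1,2\}\times T$ and $L=S\sqcup\{*\}$. Define $p:K\times L\to\{0,1\}$ by $p(g,(r,t))=1$ if and only if $\psi(g,r)=t$, and $p(h,*)=1$ if and only if $h$ is not of the form $\psi(g,r)g$. In the example of $F_2$, $p(h,*)=1$ only for $h=e$. For all $g\in K$, $r\in\{1,2\}$,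
$$\sum_{t\in T}p(g,(r,t))=1,\qquad\sum_{(r,t)\in S}p(t^{-1}g,(r,t))+p(g,*)=1.\tag{10}$$
The first identity is clear. In the second, the sum over $S$ counts the pairs $(r,t)$ with $\psi(t^{-1}g,r)=t$. With $h=t^{-1}g$ these are the pairs $(h,r)$ with $\psi(h,r)h=g$, so the sum is $1$ or $0$ according to whether $g$ is in the image of the injection or not.

**Lemma 13.** Let $(N,\tau)$ be a normalized tracial algebra and $\pi:K\to\mathcal U(N)$ a homomorphism. There are no projections $Q_{g,l}\in N$ $(g\in K,l\in L)$ with $Q_{gk,l}=\pi(k)^*Q_{g,l}\pi(k)$ such that for all $g\in K$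
$$\sum_{t\in T}Q_{g,(r,t)}=1\quad(r=1,2),\qquad\sum_{(r,t)\in S}Q_{t^{-1}g,(r,t)}+Q_{g,*}=1.\tag{11}$$

*Proof.* By equivariance $\theta_l=\tau(Q_{g,l})$ does not depend on $g$. Taking traces in the first identities gives $\sum_{s\in S}\theta_s=2$, and in the second $\sum_{s\in S}\theta_s=1-\theta_*\le1$. $\square$

The same argument with numbers shows that $p$ is not right invariant: if every $p(\cdot,l)$ were constant, (10) would give $\sum_{s\in S}p(\cdot,s)=2$ and $\le1$.

So we want random variables with invariant pair laws whose pairwise relations force (11). The pattern $p$ itself is not invariant, so it must be hidden from pairs.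

**The linear part of the system.** Let $q$ be a prime with $q>2|T|+1$; in particular $q\ge5$. Let $\mathbb F=\mathbb F_q$. For $c\in\{0,1\}$ let $A_c$ be the set of all $x:K\times L\to\mathbb F$ with
$$\sum_{t\in T}x(g,(r,t))=c,\qquad\sum_{(r,t)\in S}x(t^{-1}g,(r,t))+x(g,*)=c\qquad(g\in K,\ r\in\{1,2\}).\tag{12}$$
Then $A_0$ is a compact abelian group, $p\in A_1$ by (10), and $A_1=p+A_0$. The group $K$ acts on fields by $(k\cdot x)(g,l)=x(gk,l)$, since $k'\cdot(k\cdot x)=(k'k)\cdot x$. The equations (12) for $k\cdot x$ at $g$ are those for $x$ at $gk$. So $K$ acts on $A_0$ by automorphisms, and $K$ preserves $A_1$. Let $m_0$ be Haar probability on $A_0$ and $m_1$ its translate on $A_1$, the unique probability on $A_1$ invariant under translation by $A_0$. Uniqueness makes both $K$-invariant.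

## 7. Five shares of the pattern

**How many shares.** Write $p$ as a sum of random fields, its *shares*, each with an invariant law. With two shares, $x_1$ of law $m_0$ and $x_2=p-x_1$, each law is invariant. But $x_1(g,l)+x_2(g,l)=p(g,l)$, so the law of the pair $(x_1(g,l),x_2(g,l))$ reveals $p(g,l)$, and (8) fails because $p$ is not invariant.

With three shares, $x_1,x_2$ independent of law $m_0$ and $x_3=p-x_1-x_2$, any two are independent. If each block contains only one share, (8) holds. Each share satisfies (12), so by characters the sum $\sigma$ of the shares satisfies the linear equations (12) with $c=1$. This is not enough. Replace $p$ by a random field $p'$ of law $m_1$, independent of $(x_1,x_2)$. Then $(x_1,x_3)$ and $(x_2,x_3)$ keep their laws $m_0\otimes m_1$, because given $x_1$ and $p'$ the field $p'-x_1-x_2$ is an element of $A_1$ minus a Haar distributed element of $A_0$, and the same holds with the indices $1,2$ exchanged. So the kernel $C$ is the same, but now the joint law of $(x_1,x_2,x_3)$ is $K$-invariant, and $M_C$ is absolutely dilatable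 by the Remark in Section 5. What is missing is that $p$ has values in $\{0,1\}$, that is, $p^2=p$.

This equation is quadratic. Expanding $(\sum_jx_j)^2-\sum_jx_j$ gives terms that involve two shares, so a block must contain two shares. Two blocks then involve up to four. With four shares the blocks of $\{1,2\}$ and $\{3,4\}$ at $g$ together reveal $p(g,l)$. With five shares any two blocks involve at most four, and any four shares will be independent. The terms of the quadratic equation are then added up with the help of three further fields, any two of which look uniform.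

**The fields.** Let $\mathcal E$ be the set of the ten $2$-subsets of $\{1,\dots,5\}$ and $\mathbb F^{\mathcal E}_0=\{y\in\mathbb F^{\mathcal E}:\sum_ey(e)=0\}$. Let
$$\Omega=A_0^4\times\big((\mathbb F_0^{\mathcal E})^{K\times L}\big)^2$$
with Haar probability and coordinates $(x_1,\dots,x_4,y_1,y_2)$. Put $x_5=p-x_1-x_2-x_3-x_4\in A_1$, and $c_1=\dots=c_4=0$, $c_5=1$, so that $x_j\in A_{c_j}$. For $e=\{j,k\}$ put, pointwise on $K\times L$,
$$v_e=2x_jx_k+4^{-1}\big(x_j^2-x_j+x_k^2-x_k\big).\tag{13}$$
Each $j$ lies in four pairs, so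
$$\sum_{e\in\mathcal E}v_e=\Big(\sum_jx_j\Big)^2-\sum_jx_j=p^2-p=0.\tag{14}$$
Hence $v=(v_e)_e\in(\mathbb F^{\mathcal E}_0)^{K\times L}$, and $y_3:=v-y_1-y_2$ is also in $(\mathbb F_0^{\mathcal E})^{K\times L}$.

**Lemma 14.** Let $J\subset\{1,\dots,5\}$ with $|J|\le4$ and let $r\ne r'$ in $\{1,2,3\}$. The law of $((x_j)_{j\in J},y_r,y_{r'})$ is the product of the $m_{c_j}$ and two Haar measures. In particular it is invariant under the diagonal action of $K$ by $g\mapsto gk$ on all fields.

*Proof.* All fields are continuous functions on the compact space $\Omega$, and laws are tested on continuous functions. Integrating first over $y_2$, with $x_1,\dots,x_4,y_1$ fixed, shows that $y_3=v-y_1-y_2$ is Haar distributed given $x_1,\dots,x_4,y_1$, since $v$ is a function of $x_1,\dots,x_4$. Exchanging $y_1$ and $y_2$ gives the same given $x_1,\dots,x_4,y_2$. So for every choice of $r,r'$ the pair $(y_r,y_{r'})$ is distributed as two independent Haar fields and is independent of $(x_1,\dots,x_4)$, hence of $(x_1,\dots,x_5)$.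

It remains to treat $(x_j)_{j\in J}$. If $5\notin J$ the claim is the definition. If $5\in J$, choose $m\in\{1,\dots,4\}\setminus J$. Given the $x_i$ with $i\le4$, $i\ne m$, the field $x_5$ is an element of $A_1$ minus the Haar distributed $x_m$, so it has law $m_1$. Hence $x_5$ and the $x_i$ $(i\le4,i\ne m)$ are independent with laws $m_{c_j}$.

The last statement holds because every factor is $K$-invariant: the $m_c$ by Section 6, and the Haar measure on $(\mathbb F^{\mathcal E}_0)^{K\times L}$ because $K$ permutes coordinates. $\square$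

**The blocks.** For a field $x$ put $x^{\mathrm{in}}(g,(r,t))=x(t^{-1}g,(r,t))$. These "incoming" entries are stored at $g$ because the second equation of (12) at $g$ uses values at the points $t^{-1}g$, and only projections at the same point are known to commute. For $g\in K$ and $e=\{j,k\}\in\mathcal E$, $j<k$, let $B_{g,e}$ consist of

- $x_j(g,l)$ and $x_k(g,l)$ for $l\in L$;
- $x_j^{\mathrm{in}}(g,s)$ and $x_k^{\mathrm{in}}(g,s)$ for $s\in S$;
- $y_1(g,l)(e)$ and $y_2(g,l)(e)$ for $l\in L$.

For $r=1,2,3$ let $B_{g,r}=(y_r(g,l))_{l\in L}$, with values in $R_r=(\mathbb F_0^{\mathcal E})^L$. So $\mathcal B=\mathcal E\sqcup\{1,2,3\}$, and each $R_\beta$ is finite and independent of $g$.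

**Lemma 15.** The blocks satisfy (8).

*Proof.* It suffices to express both blocks of a pair by $K$-equivariant formulas in a collection of fields with $K$-invariant joint law; evaluating $x$ at $(t^{-1}gk,l)$ is evaluating $k\cdot x$ at $(t^{-1}g,l)$. Lemma 14 supplies the collections.

- $\beta,\beta'\in\mathcal E$: use $(x_j)_{j\in\beta\cup\beta'},y_1,y_2$, with at most four indices $j$.
- $\beta\in\mathcal E$ and $\beta'\in\{1,2\}$: use $(x_j)_{j\in\beta},y_1,y_2$.
- $\beta,\beta'\in\{1,2,3\}$: use two of the $y$'s.
- $\beta=e\in\mathcal E$ and $\beta'=3$: use $(x_j)_{j\in e},y_1,y_3$. The entry $y_2$ of $B_{g,e}$ is recovered from $y_2(g,l)(e)=v_e(g,l)-y_1(g,l)(e)-y_3(g,l)(e)$, and $v_e(g,l)$ depends only on the $x_j(g,l)$ with $j\in e$.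

The remaining cases follow by exchanging the two blocks. $\square$

## 8. Rigidity against the trace: proof of Theorem 9

Let $f_x$ and $C$ be given by Lemma 10 for the blocks of Section 7. By Lemmas 10 and 15, $C$ is an invariant kernel on $K\times I$, and $T_C$ is absolutely dilatable by Proposition 2 with $N=L^\infty(\Omega)$, $d_x=f_x$. Suppose $M_C$ is absolutely dilatable, and take $(N,\tau)$, $\pi$ and $P_{g,\beta}(\rho)$ from Lemma 11.

**Step 1. Values attached to a character.** The purpose is to read off, from a character $\chi$ of $\mathcal D_g$, one consistent set of values for all five shares. Let $(\rho_\beta)_\beta$ be the point given by $\chi$. It satisfies every a.s. relation between two blocks at $g$, in particular the following ones.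

- The $x_j$ and $x_j^{\mathrm{in}}$ entries agree in all blocks $B_{g,e}$ with $e\ni j$.
- For $r=1,2$ the entry $y_r(g,l)(e)$ is the same in $B_{g,r}$ and in $B_{g,e}$.
- $y_3(g,l)(e)$, read from $B_{g,3}$, equals $v_e-y_1(e)-y_2(e)$ computed from $B_{g,e}$ by (13).
- Each $x_j$, read from a block $B_{g,e}$ with $e\ni j$, satisfies (12) at $g$ with $c=c_j$.

So there are values $x_j(l),x_j^{\mathrm{in}}(s)\in\mathbb F$ and $y_1(l),y_2(l),y_3(l)\in\mathbb F_0^{\mathcal E}$ (zero sum is built into $R_r$) such that for $e=\{j,k\}$, $r=1,2$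
$$y_1(l)(e)+y_2(l)(e)+y_3(l)(e)=2x_j(l)x_k(l)+4^{-1}\big(x_j(l)^2-x_j(l)+x_k(l)^2-x_k(l)\big),\tag{15}$$
$$\sum_tx_j((r,t))=c_j,\qquad\sum_{s\in S}x_j^{\mathrm{in}}(s)+x_j(*)=c_j.\tag{16}$$

**Step 2. The sum of the shares.** The purpose is to recover the equations of the pattern. Put $\sigma(l)=\sum_jx_j(l)$ and $\sigma^{\mathrm{in}}(s)=\sum_jx_j^{\mathrm{in}}(s)$. Summing (15) over $e$ gives $0$ on the left, and on the right $\sigma(l)^2-\sigma(l)$, by the computation in (14). Summing (16) over $j$ gives right sides $\sum_jc_j=1$. Hence, in $\mathbb F$,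
$$\sigma(l)\in\{0,1\},\qquad\sum_t\sigma((r,t))=1\ (r=1,2),\qquad\sum_{s\in S}\sigma^{\mathrm{in}}(s)+\sigma(*)=1.\tag{17}$$

**Step 3. Projections for the sum.** The purpose is to express $\sigma$ by operators, in order to show that $\sigma^{\mathrm{in}}$ is also $\{0,1\}$-valued. Let $(P_g^{j,l}(c))_c$ and $(P_g^{j,\mathrm{in},s}(c))_c$ be the PVMs of $x_j(g,l)$ and $x_j^{\mathrm{in}}(g,s)$, obtained from any block $B_{g,e}$ with $e\ni j$; by property 5 of Lemma 11 the choice does not matter. For $c\in\mathbb F$ define in $\mathcal D_g$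
$$Q_{g,l}(c)=\sum_{t_1+\dots+t_5=c}\ \prod_{j=1}^5P_g^{j,l}(t_j),\qquad Q^{\mathrm{in}}_{g,s}(c)=\sum_{t_1+\dots+t_5=c}\ \prod_{j=1}^5P_g^{j,\mathrm{in},s}(t_j).$$
These are projections, since for different $(t_1,\dots,t_5)$ the products are mutually orthogonal projections. A character $\chi$ of $\mathcal D_g$ takes the value $1$ on $Q_{g,l}(c)$ if and only if $\sigma(l)=c$, and on $Q^{\mathrm{in}}_{g,s}(c)$ if and only if $\sigma^{\mathrm{in}}(s)=c$. By (17) and because characters separate the points of $\mathcal D_g$, $Q_{g,l}(c)=0$ for $c\notin\{0,1\}$, for every $g\in K$ and $l\in L$.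

Now $x_j^{\mathrm{in}}(g,(r,t))=x_j(t^{-1}g,(r,t))$ is a relation between a block at $g$ and a block at $t^{-1}g$. Property 5 gives $P_g^{j,\mathrm{in},(r,t)}(c)=P_{t^{-1}g}^{j,(r,t)}(c)$ for all $c$ and $j$. Therefore
$$Q^{\mathrm{in}}_{g,(r,t)}(c)=Q_{t^{-1}g,(r,t)}(c),\tag{18}$$
and this also vanishes for $c\notin\{0,1\}$. Hence $\sigma^{\mathrm{in}}(s)\in\{0,1\}$ for every character of $\mathcal D_g$.

**Step 4. From $\mathbb F_q$ to counting.** The purpose is to pass from equations modulo $q$ to (11). The sums in (17) have at most $2|T|+1<q$ terms, all in $\{0,1\}$, and equal $1$ modulo $q$. So exactly one term in each sum is $1$. This holds for every character of $\mathcal D_g$, and with (18) it says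
$$\sum_{t\in T}Q_{g,(r,t)}(1)=1\quad(r=1,2),\qquad\sum_{(r,t)\in S}Q_{t^{-1}g,(r,t)}(1)+Q_{g,*}(1)=1 .$$
By property 4, $Q_{gk,l}(1)=\pi(k)^*Q_{g,l}(1)\pi(k)$. So the projections $Q_{g,l}=Q_{g,l}(1)$ have exactly the properties excluded by Lemma 13. This contradiction proves Theorem 9. $\square$

With Proposition 6 and Corollary 4, Theorem 8 is proved as well.

## 9. Gluing along a forest: one type instead of many

Theorem 7(b) needs a single function $u$. The example after the definition of invariant kernels shows how one function on a larger group contains a kernel with many types: we look for $u$ with $u(a_igh^{-1}a_j^{-1})=C((g,i),(h,j))$. Then $u(st^{-1})=\mathbb E[D_s\overline{D_t}]$ should hold with $D_{a_ig}$ playing the role of $f_{(g,i)}$. Since $u(st^{-1})$ is invariant under right translation, every translated set $\{a_ig\gamma\}$ must carry a copy of the family $(f_{(g,i)})$, and these sets overlap. In a free product they overlap like the pieces of a forest, and independent copies can be glued.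

Let $K=F_2$, which is non-amenable, and take $I,\Omega,f_x,C$ from Theorem 9. Let $F_I$ be free on generators $a_i$ $(i\in I)$ and $\Gamma=K*F_I$, a free group of finite rank $2+|I|$.

**Step 1. A forest.** The purpose is to describe the overlaps. Let $\mathcal G$ be the bipartite graph with vertex set $\Gamma\sqcup(K\backslash\Gamma)$ and, for $s\in\Gamma$ and $i\in I$, an edge between $s$ and the coset $Ka_i^{-1}s$. For fixed $s$ these cosets are distinct, since $a_i^{-1}a_j\in K$ forces $i=j$. The neighbors of a coset $K\gamma$ are the elements $a_ig\gamma$ with $(g,i)\in K\times I$, all distinct. Right translations by $\Gamma$ are graph automorphisms.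

We show that $\mathcal G$ has no cycles. Let $s_0,c_1,s_1,\dots,c_n,s_n$ $(n\ge1)$ be a path without backtracking between elements of $\Gamma$. Since $s_{r-1}$ and $s_r$ are neighbors of $c_r$, we can write
$$c_r=Ka_{i_r}^{-1}s_{r-1}=Ka_{j_r}^{-1}s_r,\qquad s_r=a_{j_r}g_ra_{i_r}^{-1}s_{r-1},\quad g_r\in K.$$
Here $(j_r,g_r)\ne(i_r,e)$ because $s_r\ne s_{r-1}$, and $i_{r+1}\ne j_r$ because $c_{r+1}\ne c_r$. In the word
$$a_{j_n}g_na_{i_n}^{-1}\cdots a_{j_1}g_1a_{i_1}^{-1}$$
delete the letters $g_r$ equal to $e$. If $g_r=e$, then $j_r\ne i_r$, and always $i_{r+1}\ne j_r$. So adjacent letters of the remaining nonempty word lie in different free factors of $\Gamma=K*(*_i\langle a_i\rangle)$. By the normal form theorem the word is not $e$, so $s_n\ne s_0$. A cycle would give such a path with $s_n=s_0$.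

**Step 2. Independent copies on the cosets.** The purpose is to place a copy of the ratios $f_x\overline{f_y}$ at each coset. On $\Omega^{K\backslash\Gamma}$ with product measure, let $\mathrm{pr}_c$ be the projections. Fix a representative $\gamma_c$ of each coset $c$, with $\gamma_K=e$. For a neighbor $s=a_ig\gamma_c$ of $c$ put $F_c(s)=f_{(g,i)}\circ\mathrm{pr}_c$, and for neighbors $s,t$ of $c$ put $w_c(s,t)=F_c(s)\overline{F_c(t)}$. This is unimodular, and
$$w_c(s,s)=1,\qquad w_c(s,t)w_c(t,r)=w_c(s,r),\qquad w_c(t,s)=\overline{w_c(s,t)}.\tag{19}$$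
For $s=a_ig\gamma_c$ and $t=a_jh\gamma_c$ we have $\mathbb E\,w_c(s,t)=C((g,i),(h,j))$. For $k\in\Gamma$ write $\gamma_ck=l\gamma_{ck}$ with $l\in K$. Then $sk=a_igl\gamma_{ck}$ and $tk=a_jhl\gamma_{ck}$, so by invariance of $C$
$$\mathbb E\,w_{ck}(sk,tk)=C((gl,i),(hl,j))=C((g,i),(h,j))=\mathbb E\,w_c(s,t).\tag{20}$$

**Step 3. Products along paths.** The purpose is to extend the ratios to all pairs in one component. For $s,t\in\Gamma$ in the same component let $s=s_0,c_1,s_1,\dots,c_n,s_n=t$ be the path between them and
$$W(s,t)=\prod_{r=1}^nw_{c_r}(s_{r-1},s_r).$$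
The same product along any walk $s_0,c_1,s_1,\dots,c_n,s_n$ from $s$ to $t$, backtracking allowed, has the same value. Indeed, a step with $s_{r-1}=s_r$ contributes $1$ and can be removed, and two consecutive steps with $c_r=c_{r+1}$ can be merged, both by (19). These reductions shorten the walk and end with a walk without backtracking, which in a forest is the path. Concatenating and reversing walks gives $W(s,t)W(t,r)=W(s,r)$ and $W(t,s)=\overline{W(s,t)}$.

**Step 4. The variables $D_s$ and the function $u$.** Choose a root $s_\kappa\in\Gamma$ in each component $\kappa$ (every component meets $\Gamma$) and uniform phases $\zeta_\kappa$ on the unit circle $\mathbb T$, independent of each other and of everything else. Put $D_s=\zeta_\kappa W(s,s_\kappa)$ for $s\in\kappa$. In the same component $D_s\overline{D_t}=W(s,s_\kappa)W(s_\kappa,t)=W(s,t)$. The cosets on a path are distinct, so the factors of $W(s,t)$ are independent, and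
$$\mathbb E[D_s\overline{D_t}]=\begin{cases}\prod_r\mathbb E\,w_{c_r}(s_{r-1},s_r)&\text{if }s,t\text{ are in the same component},\\0&\text{otherwise.}\end{cases}$$
Right translations map paths to paths, so by (20) this is invariant under $(s,t)\mapsto(sk,tk)$. Hence $\mathbb E[D_s\overline{D_t}]=u(st^{-1})$ with $u(\gamma)=\mathbb E[D_\gamma\overline{D_e}]$, and $u$ is a unital positive definite function on $\Gamma$. All $a_ig$ are neighbors of the coset $K$, and $\gamma_K=e$, so
$$u(a_igh^{-1}a_j^{-1})=\mathbb E[D_{a_ig}\overline{D_{a_jh}}]=\mathbb E\,w_K(a_ig,a_jh)=C((g,i),(h,j)).\tag{21}$$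

**Step 5. The case of $\Gamma$.** The purpose is to show that $u$ inherits both properties of $C$. $T_{\phi_u}$ is absolutely dilatable by Proposition 2, with $N$ the $L^\infty$ of the underlying probability space and $d_s=D_s$. Suppose $M_u$ were absolutely dilatable. By Proposition 3 for $\Gamma$ and one type there are $(N,\tau)$, $\pi:\Gamma\to\mathcal U(N)$ and a unitary $z$ with $u(\gamma)=\tau(z\pi(\gamma)z^*\pi(\gamma)^*)$. Put $z_i=\pi(a_i)^*z\pi(a_i)$, so that $z\pi(a_i)=\pi(a_i)z_i$ and $\pi(a_j)^*z^*\pi(a_j)=z_j^*$. For $g\in K$, by (21) with $h=e$,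
$$c_{ij}(g)=u(a_iga_j^{-1})=\tau\big(z\pi(a_i)\pi(g)\pi(a_j)^*\,z^*\,\pi(a_j)\pi(g)^*\pi(a_i)^*\big)=\tau\big(\pi(a_i)\,z_i\pi(g)z_j^*\pi(g)^*\,\pi(a_i)^*\big)=\tau\big(z_i\pi(g)z_j^*\pi(g)^*\big).$$
By Proposition 3 for $K$, with $\pi|_K$ and the unitaries $z_i$, $M_C$ would be absolutely dilatable, contrary to Theorem 9.

**Step 6. Groups containing a non-abelian free group.** The purpose is to extend $u$ by zero from a subgroup. Let $G$ contain a non-abelian free group. Then $G$ contains free subgroups of every finite rank, hence a subgroup $H\cong\Gamma$. Let $u$ and $D$ be as above on $H$, and let $\tilde u=u$ on $H$, $\tilde u=0$ off $H$. Choose representatives $r$ of $H\backslash G$ and independent uniform phases $\zeta_r\in\mathbb T$, independent of $D$, and put $\tilde D_{hr}=\zeta_rD_h$ for $h\in H$. For $s=hr$ and $t=h'r'$ we have $st^{-1}\in H$ if and only if $r=r'$. If $r=r'$, then $\mathbb E[\tilde D_s\overline{\tilde D_t}]=\mathbb E[D_h\overline{D_{h'}}]=u(hh'^{-1})=\tilde u(st^{-1})$; if $r\ne r'$, the expectation is $0=\tilde u(st^{-1})$. So $\tilde u$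 is unital and positive definite, $\tilde u(st^{-1})=\mathbb E[\tilde D_s\overline{\tilde D_t}]$ with unimodular $\tilde D_s$, and $T_{\phi_{\tilde u}}$ is absolutely dilatable by Proposition 2. If $M_{\tilde u}$ were absolutely dilatable, then restricting (4) for $\tilde u$ to $H$ and applying Proposition 3 to $H$ would make $M_u$ on $VN(H)$ absolutely dilatable, contrary to Step 5. This proves Theorem 7. $\square$
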